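\title{A torsion idempotent correspondence with trivial \'etale cycle class}

\begin{abstract}
Let $X$ be a smooth projective variety of dimension $d$ over a field $k$, and let $n$ be invertible in $k$. We consider the conjecture that an $n$-torsion correspondence $\Gamma\in CH^d(X\times X)$ whose \'etale cycle class modulo $n$ vanishes over $\overline k$ is nilpotent. We prove it for $d\le 2$ and disprove it for $d\ge 3$ and even $n$. The counterexample is a nonzero idempotent, killed by $2$, on a conic bundle over a rational surface whose discriminant is a cycle of eight rational curves. Its nonvanishing is detected on a degeneration in which the cycle breaks into two triangles and a Brauer class appears.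
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field with algebraic closure $\overline k$, and let $X$ be a smooth projective variety of dimension $d$ over $k$. The Chow group $CH^d(X\times X)$ is a ring under composition of correspondences,
\[
\Gamma'\circ\Gamma=p_{13*}\big(p_{12}^*\Gamma\cdot p_{23}^*\Gamma'\big),
\]
where the $p_{ij}$ are the projections from $X\times X\times X$; the unit is the class of the diagonal $\Delta_X$. This ring is the endomorphism ring of the motive $\mathfrak h(X)$ in the category of Chow motives with integral coefficients. A correspondence $\Gamma$ is \emph{nilpotent} if $\Gamma^N=\Gamma\circ\cdots\circ\Gamma=0$ for some $N\ge1$. Let $n$ be a positive integer invertible in $k$, write $\mathbb Z/n(d)=\mu_n^{\otimes d}$, and consider the cycle class map on $n$-torsion cycles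
\begin{equation}\label{eq:class}
CH^d(X\times X)[n]\longrightarrow H^{2d}_{\text{\'et}}\big(X_{\overline k}\times X_{\overline k},\mathbb Z/n(d)\big).
\end{equation}
The following problem comes from \cite{Diaz}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\Gamma\in CH^d(X\times X)[n]$ is in the kernel of \eqref{eq:class}, then $\Gamma$ is nilpotent.}
\medskip

The kernel of \eqref{eq:class} is a two-sided ideal, because cycle classes are compatible with composition, and its elements act as zero on $H^*_{\text{\'et}}(X_{\overline k},\mathbb Z/n)$. One cannot hope that this ideal is zero. Let $X$ be a curve of positive genus over an algebraically closed field, let $n>1$, and let $a\ne0$ be an $n$-torsion class in $\operatorname{Pic}^0(X)$. Since $\operatorname{Pic}^0(X)$ is divisible, $\Gamma=a\times X$ is divisible by $n$, so its class modulo $n$ vanishes; it is nonzero, as it restricts to $a$ on $X\times\{\text{point}\}$; and $\Gamma\circ\Gamma=\deg(a)\,\Gamma=0$. Nilpotence is therefore the most one can ask for. At the other extreme, an idempotent $\Gamma$ with $n\Gamma=0$ cuts out a direct summand of $\mathfrak h(X)$ that no invariant with rational coefficients can see. The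 conjecture implies that such a summand, if nonzero, is seen by the cycle class modulo $n$.

There is a good reason to guess that the conjecture holds: $n$-torsion cycles of codimension at most $2$ are controlled by \'etale cohomology with finite coefficients, and this proves the conjecture for curves and surfaces (Section~\ref{sec:low}). The diagonal of a threefold has codimension $3$, where this control is not available, and there the conjecture fails.

\begin{theorem}\label{thm:A}
Let $F=\overline{\mathbb Q(t)}$. There are a smooth projective threefold $X$ over $F$ and $\Gamma\in CH^3(X\times X)$ such that $\Gamma\circ\Gamma=\Gamma$, $\Gamma\ne0$, $n\Gamma=0$ for some $n\ge1$, and the class of $\Gamma$ in $H^6_{\text{\'et}}(X\times X,\mathbb Z/m(3))$ is $0$ for all $m\ge1$. The same holds after base change to any algebraically closed field $\Omega\supseteq F$, for instance $\mathbb C$. In particular $\Gamma$ is not nilpotent, and the conjecture is false.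
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] The correspondence constructed for Theorem~\ref{thm:A} satisfies $2\Gamma=0$. Hence for every $d\ge3$, every even $n\ge2$, and every algebraically closed field of characteristic $0$ and transcendence degree at least $1$ over $\mathbb Q$, the conjecture fails for some $X$ of dimension $d$, with $\Gamma$ a nonzero idempotent killed by $2$.
\item[(2)] The conjecture is true for $d\le2$, over any field $k$ and for any $n$ invertible in $k$: if $\Gamma$ is in the kernel of \eqref{eq:class}, then $\Gamma^{2d+1}=0$.
\end{enumerate}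
\end{theorem}

Thus the conjecture fails for $d=3$, $n=2$, $k=\mathbb C$. For odd $n>1$ and $d\ge3$ we make no claim.

The counterexample rests on a tension between two requirements. Suppose that the Chow groups of a threefold $X$ are, up to torsion, as small as possible. Subtract from $\Delta_X$ the projectors given by a point, by a basis of $\operatorname{Pic}X$, and by dual curve classes. What remains is a torsion idempotent $\Gamma$, and its cycle class vanishes as soon as $\operatorname{Br}(X)=0$ (Section~\ref{sec:corr}). On the other hand, $\Gamma=0$ forces the generic point of $X$ to be rationally equivalent to a constant point over the function field of $X$, and the tool that we have to refute such an equivalence is a nonzero Brauer class. So we need $\operatorname{Br}(X)=0$ for one half of the theorem and a Brauer class for the other half. The way out is a degeneration: $X$ has trivial Brauer group, but it specializes to a variety that carries a suitable class. For conic bundles over the plane ramified along lines this becomes a matter of combinatorics (Section~\ref{sec:tri}): ramification along one polygon gives no Brauer class, ramification along two triangles gives one,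 and a heptagon can degenerate to two triangles. Sections~\ref{sec:bundle} and~\ref{sec:inv} construct the conic bundle of the heptagon and compute its invariants, Section~\ref{sec:nonzero} carries out the degeneration, and Section~\ref{sec:end} completes the proofs. Theorem~\ref{thm:A} does not use Section~\ref{sec:low}.

\section{Correspondences and the remainder of the diagonal}\label{sec:corr}

For a scheme $Y$ of finite type over a field, $CH_a(Y)$ is the group of $a$-dimensional cycles modulo rational equivalence; for $Y$ smooth of pure dimension $e$ we also write $CH^{e-a}(Y)$. A subscript $\mathbb Q$ means tensoring with $\mathbb Q$. We use three standard properties.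
\begin{itemize}
\item[(C1)] \emph{Localization.} For $Z\subset Y$ closed, $CH_a(Z)\to CH_a(Y)\to CH_a(Y\setminus Z)\to0$ is exact.
\item[(C2)] \emph{Limits.} If $Y$ and an integral scheme $T$ are of finite type over $k$, then $CH_{a-\dim T}(Y_{k(T)})=\varinjlim CH_a(T^\circ\times Y)$ over the nonempty open $T^\circ\subset T$. If a field $E$ is a directed union of subfields $E_i\supseteq k$, then $CH_a(Y_E)=\varinjlim CH_a(Y_{E_i})$.
\item[(C3)] \emph{Transfer.} For a finite extension $E'/E$, pullback to $Y_{E'}$ followed by push-forward to $Y_E$ is multiplication by $[E':E]$. Hence, by (C2), the kernel of $CH_a(Y_E)\to CH_a(Y_{E'})$ is torsion if $E'/E$ is algebraic, and $p$-primary torsion if $E'/E$ is purely inseparable of characteristic $p$.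
\end{itemize}

\begin{lemma}\label{lem:basechange}
Let $F\subseteq\Omega$ be algebraically closed fields and $Y$ of finite type over $F$. Then $CH_a(Y)\to CH_a(Y_\Omega)$ is injective.
\end{lemma}

\begin{proof}
Let $z$ be in the kernel. The field $\Omega$ is the union of its subfields finitely generated over $F$, and each of them is the function field of a smooth integral $F$-variety $T$. By (C2), the pullback of $z$ to $T^\circ\times Y$ vanishes for some such $T$ and some nonempty open $T^\circ\subset T$. Choose $s\in T^\circ(F)$. The Gysin pullback along the regular embedding $\{s\}\times Y\to T^\circ\times Y$ sends the pullback of $z$ to $z$, so $z=0$.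
\end{proof}

Let $X$ be smooth projective of dimension $d$ over $k$ and $\Gamma\in CH^d(X\times X)$. For a field $E\supseteq k$, the correspondence acts on $CH_a(X_E)$ by $\Gamma_*w=p_{2*}(p_1^*w\cdot\Gamma_E)$. For cycle classes $u,v,u',v'$ on $X$,
\begin{equation}\label{eq:prod}
(u\times v)_*w=\deg(w\cdot u)\,v,\qquad (u'\times v')\circ(u\times v)=\deg(v\cdot u')\,u\times v',
\end{equation}
where $\deg$ is defined to be $0$ on cycles of nonzero dimension. We need this action in families over a possibly singular base. For $T$ of finite type over $k$ and $w\in CH_a(T\times X)$ put
\[
\Gamma\circ w=p_{13*}\big(p_{12}^*w\cdot_{p_{23}}\Gamma\big)\in CH_a(T\times X),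
\]
where $\cdot_{p_{23}}$ is the product of cycles on $T\times X\times X$ with classes on the smooth variety $X\times X$ \cite[Ch.~8]{Fulton}. For $T=X$ and $a=d$ this is composition of correspondences. The operation commutes with proper push-forward and with flat pullback in $T$. Passing to the limit over open subsets, we see that for $T$ integral the restriction of $\Gamma\circ w$ to $X_{k(T)}$ is $\Gamma_*$ of the restriction of $w$.

We say that $w\in CH_a(T\times X)$ is \emph{supported over} a closed subset $S\subset T$ if it is the push-forward of a class in $CH_a(S\times X)$. The next lemma turns vanishing of $\Gamma_*$ over function fields into nilpotence: each application of $\Gamma$ lowers the dimension of the support.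

\begin{lemma}[Rost, Brosnan]\label{lem:support}
Let $w\in CH_a(T\times X)$ be supported over a closed subset $S$ of dimension at most $e$. Suppose that $\Gamma_*$ vanishes on $CH_{a-\dim T'}(X_{k(T')})$ for every irreducible component $T'$ of $S$ with its reduced structure. Then $\Gamma\circ w$ is supported over a closed subset of dimension at most $e-1$; in particular it is $0$ if $e=0$. The same holds with $\mathbb Q$-coefficients.
\end{lemma}

\begin{proof}
Let $w$ be the push-forward of $w'\in CH_a(S\times X)$, with $S$ reduced. Then $\Gamma\circ w$ is the push-forward of $\Gamma\circ w'$. The restriction of $\Gamma\circ w'$ to each $X_{k(T')}$ is $\Gamma_*$ of the restriction of $w'$, hence $0$. By (C2), $\Gamma\circ w'$ vanishes on $S^\circ\times X$ for some dense open $S^\circ\subset S$, which we take to be a disjoint union of open subsets of the components. By (C1), $\Gamma\circ w'$ comes from $(S\setminus S^\circ)\times X$, and $\dim(S\setminus S^\circ)\le e-1$.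
\end{proof}

Throughout, $\operatorname{Br}(Y)=H^2_{\text{\'et}}(Y,\mathbb G_m)$. For an integral variety $X$ over $k$, we denote by $\delta\in X(k(X))$ the rational point of $X_{k(X)}$ given by the inclusion of the generic point. It is the restriction of $\Delta_X$ to the generic point of the first factor.

\begin{proposition}\label{prop:formal}
Let $F\subseteq\mathbb C$ be an algebraically closed subfield and $X$ a smooth projective integral threefold over $F$. Assume:
\begin{enumerate}
\item[(a)] $\operatorname{Pic}X$ is free of finite rank, the intersection pairing $CH_1(X)\to\operatorname{Hom}(\operatorname{Pic}X,\mathbb Z)$ is onto, and $\operatorname{Pic}X\to\operatorname{Pic}X_\Omega$ is bijective for every algebraically closed $\Omega\supseteq F$;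
\item[(b)] for every such $\Omega$, the maps $CH_1(X_\Omega)_{\mathbb Q}\to\operatorname{Hom}(\operatorname{Pic}X_\Omega,\mathbb Q)$ and $\deg\colon CH_0(X_\Omega)_{\mathbb Q}\to\mathbb Q$ are injective;
\item[(c)] $\operatorname{Br}(X_{\mathbb C})=0$.
\end{enumerate}
Choose $o\in X(F)$, a basis $\xi_1,\dots,\xi_\rho$ of $\operatorname{Pic}X$, and $\zeta_1,\dots,\zeta_\rho\in CH_1(X)$ with $\deg(\xi_i\cdot\zeta_j)=\delta_{ij}$, and put
\[
\Gamma=\Delta_X-o\times X-X\times o-\sum_i\xi_i\times\zeta_i-\sum_i\zeta_i\times\xi_i\ \in CH^3(X\times X).
\]
Then $\Gamma\circ\Gamma=\Gamma$, $n\Gamma=0$ for some $n\ge1$, and the class of $\Gamma$ in $H^6_{\text{\'et}}(X\times X,\mathbb Z/m(3))$ is $0$ for all $m\ge1$. The restriction of $\Gamma$ to the generic point of the first factor is $[\delta]-[o]\in CH_0(X_{F(X)})$.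
\end{proposition}

\begin{proof}
\emph{Idempotent.} Let $(u_j,v_j)$ run through the pairs $(o,X)$, $(X,o)$, $(\xi_i,\zeta_i)$, $(\zeta_i,\xi_i)$, so that $\Gamma=\Delta_X-\sum_ju_j\times v_j$. Then $\deg(u_j\cdot v_k)=\delta_{jk}$: the only $v_k$ of dimension complementary to $o$, $X$, $\xi_i$, $\zeta_i$ are, respectively, $X$, $o$, the $\zeta$'s, and the $\xi$'s. By \eqref{eq:prod} the $u_j\times v_j$ are orthogonal idempotents, so $\Gamma$ is idempotent.

\emph{Torsion.} Let $\Omega\supseteq F$ be algebraically closed. By \eqref{eq:prod}, $\Gamma_*w=w-\sum_j\deg(w\cdot u_j)v_j$ for $w\in CH_*(X_\Omega)$. For $w=[X_\Omega]$ this is $[X_\Omega]-[X_\Omega]=0$. For a divisor class $w$ it is $w-\sum_i\deg(w\cdot\zeta_i)\xi_i$, which is $0$ because the $\xi_i$ form a basis of $\operatorname{Pic}X_\Omega$ by (a). For a curve class $w$ it is $w-\sum_i\deg(w\cdot\xi_i)\zeta_i$, which is orthogonal to all $\xi_i$, hence torsion by (b). For a zero-cycle it is $w-\deg(w)[o]$, again torsion by (b). So $\Gamma_*$ vanishes on $CH_*(X_\Omega)_{\mathbb Q}$, and by (C3) on $CH_*(X_E)_{\mathbb Q}$ for every field $E\supseteq F$. Apply Lemma~\ref{lem:support} with $T=X$ four times, starting from $\Delta_X$: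 the classes $\Delta_X,\Gamma,\Gamma^2,\Gamma^3$ are supported, rationally, over closed subsets of dimension at most $3,2,1,0$, and $\Gamma^4=0$ in $CH^3(X\times X)_{\mathbb Q}$. Since $\Gamma^4=\Gamma$, some $n\ge1$ kills $\Gamma$.

\emph{Cycle class.} Write $H^i=H^i(X(\mathbb C),\mathbb Z)$. We show that all $H^i$ are torsion-free. This holds for $H^0$, $H^1$, $H^6$ on any smooth projective connected threefold. A torsion class in $H^2$ maps to $0$ in the vector space $H^2(X_{\mathbb C},\mathcal O)$, so by the exponential sequence it is $c_1(\xi)$ with $\xi\in\operatorname{Pic}X_{\mathbb C}$; the integers $\deg(\xi\cdot\zeta_i)$ are then torsion, hence zero, and $\xi=0$ by (a). For $H^3$, the Kummer sequence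
\[
0\to\operatorname{Pic}(X_{\mathbb C})/m\to H^2_{\text{\'et}}(X_{\mathbb C},\mu_m)\to\operatorname{Br}(X_{\mathbb C})[m]\to0
\]
and (c) show that every class in $H^2(X(\mathbb C),\mathbb Z/m)$ is the reduction of a Chern class, hence of a class in $H^2$. The exact sequence $H^2\to H^2(X(\mathbb C),\mathbb Z/m)\to H^3[m]\to0$ gives $H^3[m]=0$ for all $m$. Finally, Poincar\'e duality gives $H^4\cong H_2$ and $H^5\cong H_1$, and by the universal coefficient theorem the torsion of $H_i$ is isomorphic to that of $H^{i+1}$; so $H^4$ and $H^5$ are torsion-free.

By the K\"unneth formula $H^6((X\times X)(\mathbb C),\mathbb Z)$ is torsion-free. The class of $\Gamma$ in it is killed by $n$, hence $0$. By the comparison theorem its reduction modulo $m$ is the \'etale class of $\Gamma_{\mathbb C}$, and \'etale cohomology with finite coefficients does not change under the extension $F\subseteq\mathbb C$.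

\emph{Generic point.} If $u_j\ne X$, then $u_j\times v_j$ is supported over a proper closed subset of the first factor and restricts to $0$. There remain $\Delta_X$ and $X\times o$.
\end{proof}

\begin{remark}
Under these hypotheses $H^3(X(\mathbb C),\mathbb Z)=0$: the diagonal acts on it as the identity, $\Gamma$ acts as zero, and each $u_j\times v_j$ acts as zero because $u_j$ has even cohomological degree.
\end{remark}

To prove Theorem~\ref{thm:A} it remains to find $X$ satisfying (a)--(c) with $[\delta]\ne[o]$ in $CH_0(X_{F(X)})$.

\section{Cycles of codimension at most two}\label{sec:low}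

In this section $k$ is any field. We prove Theorem~\ref{thm:B}(2) and a lemma that will also give $2\Gamma=0$. Two difficulties have to be met. The class $\Gamma\circ w$ is $n$-torsion, and its cycle class may carry no information; we lift it along a Bockstein map to a group that injects into \'etale cohomology one degree lower. And the class of $\Gamma$ vanishes only over $\overline k$, whereas the cohomology in question is taken over the ground field; a filtration by Galois-cohomological degree repairs this at the cost of a power of $\Gamma$.

Let $Y$ be smooth over a perfect field $E$ in which $n$ is invertible. We recall the following facts on Bloch's higher Chow groups. There is an exact Bockstein sequence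
\[
CH^i(Y,1;\mathbb Z/n)\xrightarrow{\ \partial\ }CH^i(Y)\xrightarrow{\ n\ }CH^i(Y).
\]
The group $CH^i(Y,1;\mathbb Z/n)$ is the motivic cohomology group $H^{2i-1}_{\mathcal M}(Y,\mathbb Z/n(i))$, and there is a cycle map $c\colon H^j_{\mathcal M}(Y,\mathbb Z/n(i))\to H^j_{\text{\'et}}(Y,\mu_n^{\otimes i})$. The maps $\partial$ and $c$ are compatible with pullback along projections, product with algebraic cycles, and proper push-forward along projections. The Beilinson--Lichtenbaum statement (Suslin--Voevodsky, Geisser--Levine, Voevodsky) says that $\mathbb Z/n(i)\simeq\tau_{\le i}R\epsilon_*\mu_n^{\otimes i}$ on the Zariski site, where $\epsilon$ is the change of topology from \'etale to Zariski; for $i=1$ only Kummer theory is needed, and for $i=2$ the Merkurjev--Suslin theorem. Since $H^{j-1}(Y,\tau_{>i}R\epsilon_*\mu_n^{\otimes i})=0$ for $j-1\le i$, the map $c$ is injective for $j\le i+1$.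

\begin{lemma}\label{lem:codim2}
Let $X$ be smooth projective of dimension $d$ over $k$, let $n$ be invertible in $k$, and let $\Gamma\in CH^d(X\times X)[n]$ be in the kernel of \eqref{eq:class}. Let $E\supseteq k$ be a field, $T$ smooth projective over $E$, $i\in\{1,2\}$, and $w\in CH^i(T\times_EX_E)$. Then $\Gamma^{2i+1}\circ w=0$.
\end{lemma}

\begin{proof}
We may assume $E$ perfect. Indeed $\Gamma^{2i+1}\circ w$ is killed by $n$; if it vanishes over the perfect closure of $E$, it is also $p$-primary torsion by (C3), and $n$ is prime to $p$.

Put $Y=T\times_EX_E$ with structure map $f\colon Y\to\operatorname{Spec}E$, and $N=2i-1$. The formula $p_{13*}(p_{12}^*(-)\cdot p_{23}^*\Gamma)$ defines operators, all written $\Gamma_*$, on $CH^i(Y)$, on $CH^i(Y,1;\mathbb Z/n)$ and on $H^N_{\text{\'et}}(Y,\mu_n^{\otimes i})$, and they commute with $\partial$ and $c$. As $n\Gamma=0$, the class $\Gamma\circ w$ is $n$-torsion, so $\Gamma\circ w=\partial y$ with $y\in CH^i(Y,1;\mathbb Z/n)$. Since $i\le2$ we have $N\le i+1$, so $c$ is injective on this group. It suffices to show that $(\Gamma_*)^{2i}=0$ on $H^N_{\text{\'et}}(Y,\mu_n^{\otimes i})$; for then $(\Gamma_*)^{2i}y=0$ and $\Gamma^{2i+1}\circ w=(\Gamma_*)^{2i}\partial y=\partial(\Gamma_*)^{2i}y=0$.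

Let $C=Rf_*\mu_n^{\otimes i}$, a bounded complex of \'etale sheaves of $\mathbb Z/n$-modules on $\operatorname{Spec}E$, with $H^*(E,C)=H^*_{\text{\'et}}(Y,\mu_n^{\otimes i})$. Let $g\colon T\times_EX_E\times_EX_E\to\operatorname{Spec}E$ be the structure map. Pullback along $p_{12}$, cup product with the \'etale class of $p_{23}^*\Gamma_E$, and the trace map of the smooth proper morphism $p_{13}$ give morphisms in the derived category
\[
C\to Rg_*\mu_n^{\otimes i}\to Rg_*\mu_n^{\otimes(i+d)}[2d]\to C .
\]
Their composite $u$ induces $\Gamma_*$ on $H^*(E,C)$. The stalk of $\mathcal H^q(C)$ is $H^q_{\text{\'et}}(Y_{\overline E},\mu_n^{\otimes i})$, and on it $u$ acts through the class of $\Gamma$ over $\overline E$. That class is the image of the class over $\overline k$, which is $0$ by hypothesis. So $\mathcal H^q(u)=0$ for all $q$.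

Let $G_q\subseteq H^N(E,C)$ be the image of $H^N(E,\tau_{\le q}C)$. Then $G_{-1}=0$ because $C$ lives in degrees $\ge0$, and $G_N=H^N(E,C)$ because $H^N(E,\tau_{>N}C)=0$. By naturality of truncation, the composite
\[
\tau_{\le q}C\xrightarrow{\ \tau_{\le q}u\ }\tau_{\le q}C\to\mathcal H^q(C)[-q]
\]
factors through $\mathcal H^q(u)[-q]=0$. The triangle $\tau_{\le q-1}C\to\tau_{\le q}C\to\mathcal H^q(C)[-q]$ then shows that $u$ maps $G_q$ into $G_{q-1}$. Hence $u^{N+1}=u^{2i}$ kills $H^N(E,C)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
For $d=0$ the group $CH^0(X\times X)$ is torsion-free, so $\Gamma=0$. For $d=1,2$ apply Lemma~\ref{lem:codim2} with $E=k$, $T=X$, $i=d$, $w=\Delta_X$.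
\end{proof}

The inequality $2i-1\le i+1$ holds only for $i\le2$. On a threefold the lemma controls the action of $\Gamma$ on curves and surfaces over every field, and says nothing about zero-cycles. This is where the counterexample lives.

\section{Brauer classes and conics}\label{sec:brauer}

From now on $k_0=\overline{\mathbb Q}$ and all fields contain $k_0$; so the characteristic is $0$ and $-1$ is a square. For a point $p$ of a scheme, $\kappa(p)$ is its residue field; for an integral curve $C$, $\kappa(C)$ is its function field.

For $f,g\in M^*$, the symbol $(f,g)\in\operatorname{Br}(M)[2]$ is the class of the quaternion algebra with $i^2=f$, $j^2=g$, $ij=-ji$. It is symmetric and bimultiplicative, and it vanishes if $f$ or $g$ is a square. If $f,g$ are units of a ring containing $k_0$, the same formula defines a class in the Brauer group of that ring. We write $\langle a,b,c\rangle$ for the form $aX^2+bY^2+cZ^2$. The \emph{class} of the conic $\langle a,b,c\rangle=0$ is $(-ab,-ac)=(ab,ac)$; it vanishes if and only if the conic has a rational point, and conics with the same class are isomorphic. We use the following standard facts.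
\begin{itemize}
\item[(B1)] \emph{Conics.} For a smooth conic $Q$ of class $\alpha$ over $M$, the map $\operatorname{Br}(M)\to\operatorname{Br}(Q)$ is onto, because $\operatorname{Br}(Q_{\overline M})=0$ and $H^1(M,\operatorname{Pic}Q_{\overline M})=H^1(M,\mathbb Z)=0$. The kernel of $\operatorname{Br}(M)\to\operatorname{Br}(M(Q))$ is $\{0,\alpha\}$.
\item[(B2)] \emph{Residues.} For a discrete valuation ring $\mathcal O$ with valuation $v$, fraction field $M$ and residue field $\kappa$ there is an exact sequence $0\to\operatorname{Br}(\mathcal O)\to\operatorname{Br}(M)\xrightarrow{\partial}H^1(\kappa,\mathbb Q/\mathbb Z)$. The $2$-torsion of the last group is $\kappa^*/\kappa^{*2}$, and $\partial(f,g)$ is the class of $f^{v(g)}/g^{v(f)}$. For an extension $\mathcal O\subseteq\mathcal O'$ of ramification index $1$, residues commute with restriction. A class is \emph{unramified} at $\mathcal O$ if its residue is trivial.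
\item[(B3)] \emph{Purity.} For a regular integral scheme $Y$ with function field $M$, the map $\operatorname{Br}(Y)\to\operatorname{Br}(M)$ is injective, and its image consists of the classes unramified at all points of codimension $1$.
\item[(B4)] \emph{Tsen--Lang.} Over the function field of an $r$-dimensional variety over an algebraically closed field, every quadratic form in more than $2^r$ variables is isotropic. For $r=1$ the Brauer group of the function field is $0$ (Tsen's theorem).
\item[(B5)] \emph{The plane.} For $\Omega$ algebraically closed, $\operatorname{Br}(\mathbb P^2_\Omega)=0$; this follows from the Kummer sequence, as $H^2_{\text{\'et}}(\mathbb P^2_\Omega,\mu_m)$ is generated by the class of a line.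
\item[(B6)] \emph{Reciprocity.} Let $S$ be a smooth surface over an algebraically closed field, $\beta$ a $2$-torsion class in the Brauer group of its function field, and $p$ a closed point at which all ramification curves of $\beta$ through $p$ are smooth. Then $\sum_{C\ni p}\operatorname{ord}_p(\partial_C\beta)\equiv0\pmod2$. The model case is $\beta=(s_1,s_2)$ for local parameters $s_1,s_2$, where both residues have order $1$.
\item[(B7)] \emph{Henselization.} For $p$ as in (B6), the ring $\mathcal O_p^h$ is the direct limit of the local rings of the \'etale neighborhoods $(V,p')\to(S,p)$. It is regular of dimension $2$, its units are squares, and $\operatorname{Br}(\mathcal O_p^h)=\operatorname{Br}(\kappa(p))=0$. If $C$ is a curve smooth at $p$, exactly one height-one prime of $\mathcal O^h_p$ lies over $C$; it has ramification index $1$ and residue field $\operatorname{Frac}\mathcal O^h_{C,p}$.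
\item[(B8)] \emph{Diagonalization.} A quadratic form on a free module over a local ring $(A,\mathfrak m)$ containing $1/2$ is isomorphic to $\langle u_1,\dots,u_r\rangle\perp q'$ with units $u_i$ and $q'\equiv0\bmod\mathfrak m$.
\end{itemize}

Ramification matters locally only at points where a residue has odd order.

\begin{lemma}\label{lem:local}
Let $p$ be a closed point of a smooth surface $S$ over an algebraically closed field, and let $\beta$ be a $2$-torsion class in the Brauer group of its function field. Suppose that every ramification curve $C$ of $\beta$ through $p$ is smooth at $p$ and that $\partial_C\beta$ has even order at $p$. Then $\beta$ vanishes at the generic point of some irreducible \'etale neighborhood $(V,p')$ of $p$, and $\beta$ is unramified along the exceptional curve of the blow-up of $p$.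
\end{lemma}

\begin{proof}
Each $\partial_C\beta$ is represented by a unit at $p$, which is a square in the henselian ring $\mathcal O^h_{C,p}$. By (B7) and (B2), $\beta$ is unramified at all height-one primes of $\mathcal O^h_p$, so by purity $\beta\in\operatorname{Br}(\mathcal O^h_p)=0$. The Brauer group of $\operatorname{Frac}\mathcal O_p^h$ is the direct limit of the Brauer groups of the function fields of the neighborhoods $V$, which gives the first claim. The blow-up of $V$ at $p'$ is \'etale over the blow-up of $S$ at $p$ and the exceptional curves are isomorphic; so their local rings form an extension of ramification index $1$ with the same residue field, and the residue of $\beta$ is trivial by (B2).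
\end{proof}

The next lemma gives the best model of a conic over a discrete valuation ring.

\begin{lemma}\label{lem:lattice}
Let $\mathcal O$ be a discrete valuation ring containing $k_0$, with uniformizer $\varpi$ and fraction field $M$. Let $\varphi$ be a nondegenerate quadratic form on $M^3$ whose conic has class $\alpha$. There are an $\mathcal O$-lattice $N\subset M^3$, an integer $\nu$ and units $u_1,u_2,u_3$ such that $\varpi^{-\nu}\varphi|_N\cong\langle u_1,u_2,u_3\rangle$ if $\partial\alpha$ is trivial, and $\varpi^{-\nu}\varphi|_N\cong\langle u_1,u_2,\varpi u_3\rangle$ with $\partial\alpha=u_1u_2$ otherwise.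
\end{lemma}

\begin{proof}
Diagonalize $\varphi$ over $M$. At least two of the three entries have valuations of the same parity. Multiply $\varphi$ by a power of $\varpi$ to make these two even, then rescale the basis vectors by powers of $\varpi$: the form becomes $\langle u_1,u_2,u_3\rangle$ or $\langle u_1,u_2,\varpi u_3\rangle$ in a basis $e_1,e_2,e_3$. The class is $(u_1u_2,u_1u_3)$, which is unramified, or $(u_1u_2,\varpi u_1u_3)$, with residue $u_1u_2$. It remains to treat the second shape when $u_1u_2$ is a square in the residue field. Choose a unit $s$ with $s^2+u_1u_2\in\varpi\mathcal O$ and put $e=se_1+u_1e_2$; the value of the form at $e$ is $u_1(s^2+u_1u_2)=\varpi c$ with $c\in\mathcal O$. In the basis $\varpi e_1,e,e_3$ the Gram matrix is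
\[
\varpi\begin{pmatrix}\varpi u_1&u_1s&0\\u_1s&c&0\\0&0&u_3\end{pmatrix},
\]
and the determinant $u_3(\varpi u_1c-u_1^2s^2)$ of the matrix in parentheses is a unit. By (B8) this unimodular form is diagonal with unit entries in a suitable basis of the new lattice.
\end{proof}

\begin{lemma}\label{lem:conicCH}
Let $Q\subset\mathbb P^2_M$ be the zero scheme of a nonzero quadratic form. Then $\deg\colon CH_0(Q)\to\mathbb Z$ is injective.
\end{lemma}

\begin{proof}
If $Q$ is smooth, it has genus $0$, and by Riemann--Roch a divisor of degree $0$ is equivalent to an effective divisor of degree $0$. If the form has rank $1$, then $Q_{\mathrm{red}}$ is a line over $M$ and $CH_0(Q)=CH_0(\mathbb P^1_M)=\mathbb Z$. If it has rank $2$, the singular point $s$ is rational, and we show that $[s]$ generates $CH_0(Q)$. When $Q$ is a union of two lines defined over $M$, a closed point of degree $r$ is equivalent to $r[s]$ on its line. Otherwise $Q_{M'}$ is a union of two conjugate lines over a quadratic extension $M'$; one of them gives a finite map $\nu\colon\mathbb P^1_{M'}\to Q$ that is an isomorphism over $Q\setminus\{s\}$, and $\nu^{-1}(s)$ is one $M'$-point $s'$ with $\nu_*[s']=2[s]$. A closed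 point other than $s$ lifts to a point of some degree $r'$ over $M'$, which is equivalent to $r'[s']$; so it is equivalent to $2r'[s]$ on $Q$.
\end{proof}

Finally, Brauer classes are functions on zero-cycles modulo rational equivalence.

\begin{lemma}\label{lem:pairing}
Let $Y$ be proper over a field $M$ and $\beta\in\operatorname{Br}(Y)$. Then $[e]\mapsto\operatorname{Cor}_{\kappa(e)/M}(\beta|_{\kappa(e)})$ defines a homomorphism $CH_0(Y)\to\operatorname{Br}(M)$.
\end{lemma}

\begin{proof}
Let $\nu\colon C\to Y$ be the normalization of an integral curve in $Y$ and $g$ a rational function on $C$ with nonzero divisor, viewed as a finite flat map $g\colon C\to\mathbb P^1_M$. We must show that $\nu_*\operatorname{div}(g)$ goes to $0$. Corestriction after restriction is multiplication by the degree, so $\nu_*[P]$ goes to $\operatorname{Cor}_{\kappa(P)/M}(\beta|_{\kappa(P)})$ for a closed point $P\in C$. The functor $g_*$ is exact on \'etale sheaves, so the norm $g_*\mathbb G_m\to\mathbb G_m$ induces $N_g\colon\operatorname{Br}(C)\to\operatorname{Br}(\mathbb P^1_M)$, compatibly with base change to points of $\mathbb P^1_M$. The fiber of $g$ over $0$ is a disjoint union of spectra of local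 Artin algebras $A_P$ of length $e_P=\operatorname{ord}_P(g)$ with residue field $\kappa(P)$. Filtering $A_P$ by a composition series shows that the norm of a unit is the $e_P$-th power of the norm of its residue, also after any finite extension of $M$. Hence the value of $N_g(\nu^*\beta)$ at $0$ is $\sum_Pe_P\operatorname{Cor}_{\kappa(P)/M}(\beta|_{\kappa(P)})$ over the zeros of $g$, and its value at $\infty$ is the same sum over the poles. By (B1), $N_g(\nu^*\beta)$ comes from $\operatorname{Br}(M)$, so the two values agree.
\end{proof}

\section{One triangle, two triangles, and a heptagon}\label{sec:tri}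

Let $x,y,z$ be coordinates on $\mathbb P^2$. We denote a line by the linear form that defines it.

\subsection{One triangle}
The class $\alpha_1=(x/z,y/z)$ has residues $y/z$ along $x$, $x/z$ along $y$, and $y/x$ along $z$, and no others. Each residue is a function of degree $1$ on its line, with odd order exactly at the two corners of the triangle $xyz$ on that line. The class belongs to the conic bundle
\[
X_1=\{xX^2+yY^2+zZ^2=0\}\subset\mathbb P^2\times\mathbb P^2 ,
\]
whose geometry is a small model of what follows. Over a point of the side $x=0$ other than a corner, the fiber $yY^2+zZ^2=0$ is a pair of lines. These lines are parametrized by the double cover of the side obtained by adjoining $\sqrt{y/z}$; it has two branch points, so it is a rational curve, and all these lines are rationally equivalent. This is the mechanism behind hypothesis (b) of Proposition~\ref{prop:formal}. Over the corner $x=y=0$ the fiber is the double line $Z^2=0$. A Brauer class on $X_1$ comes from a class $\beta$ on the function field of the base whose residue along each side is either trivial or that of $\alpha_1$ (the argument is in Proposition~\ref{prop:br}). Reciprocity at a corner says that the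 two sides through it make the same choice; going around the triangle, $\beta$ has the residues of $0$ or of $\alpha_1$, and both die on $X_1$. This is the mechanism behind (c).

The variety $X_1$ is not a counterexample by our test. Since $X^2,Y^2,Z^2$ have no common zero, the second projection makes $X_1$ the projectivization of a rank-$2$ vector bundle on $\mathbb P^2$. So $CH_0(X_{1,E})=\mathbb Z$ for every field $E$, and $[\delta]=[o]$.

\subsection{Two triangles}
With two triangles the choice ``all or nothing'' can be made separately on each, and a Brauer class appears. Put $l=x+z$ and $p_0=[0:1:0]$, the point $x=z=l=0$; it is the only point on three of the lines $x,y,z,l$. The reason for this special position appears in the next subsection. Choose linear forms $g$ and $h$ over $k_0$, each avoiding the intersection points of the lines chosen before it. Then $p_0$ is the only point on three of the six lines $x,y,z,l,g,h$, and it lies on exactly three. Put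
\[
\alpha_2=(l/h,g/h),\qquad\alpha_0=\alpha_1+\alpha_2\in\operatorname{Br}(k_0(\mathbb P^2)).
\]
The class $\alpha_2$ has residues $g/h$, $l/h$, $g/l$ along $l$, $g$, $h$, of odd order exactly at the corners of the triangle $lgh$. The two triangles have no common side, and no common corner, which would lie on four lines.

\begin{proposition}\label{prop:two}
Let $W_0\subseteq\mathbb P^2_{k_0}$ be a nonempty open subset and $U\subset W_0\times\mathbb P^2$ a closed subscheme, smooth over $W_0$ with conics as fibers, whose generic fiber has class $\alpha_0$. Let $L_0=k_0(U)$ and let $\delta_0\in U(L_0)$ be the generic point. Then $[\delta_0]$ is not in the image of $CH_0(U)\to CH_0(U_{L_0})$.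
\end{proposition}

The variety $U$ is not proper, and Lemma~\ref{lem:pairing} does not apply to it. We need the statement in this form because a degeneration controls only an open part of the special fiber. It holds because the class that we use extends to a compactification and, in addition, vanishes at every point of the boundary.

\begin{proof}
\emph{Compactification.} By Hironaka's theorem, resolve the closure of $U$ in $\mathbb P^2\times\mathbb P^2$ without changing $U$. This gives a smooth projective integral $\overline U\supseteq U$ and a morphism $\psi\colon\overline U\to\mathbb P^2_{k_0}$ extending $U\to W_0$. As $U$ is proper over $W_0$, it is closed in $\psi^{-1}(W_0)$; it is also dense, so $U=\psi^{-1}(W_0)$. Hence no point of $\overline U\setminus U$ lies over the generic point of $\mathbb P^2$.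

\emph{The class.} Let $\beta=\psi^*\alpha_1\in\operatorname{Br}(L_0)$. The field $L_0$ is the function field of the conic of class $\alpha_0$ over $k_0(\mathbb P^2)$, so by (B1) the kernel of $\psi^*$ is $\{0,\alpha_0\}$. Therefore $\beta=\psi^*\alpha_2$ as well. And $\beta\ne0$, since $\alpha_1\ne0$ and $\alpha_0-\alpha_1=\alpha_2\ne0$, both classes being ramified. The point is that at every place of the plane one of the two presentations of $\beta$ is harmless. Let $e$ be a point of $\overline U$, not necessarily closed, and $b=\psi(e)$.
\begin{enumerate}
\item[(i)] If $b$ is the generic point of $\mathbb P^2$, then $\mathcal O_{\overline U,e}$ contains $k_0(\mathbb P^2)$, so $\beta$ is in the image of $\operatorname{Br}(\mathcal O_{\overline U,e})$.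
\item[(ii)] If $b$ is the generic point of a curve $C$, one of $\alpha_1,\alpha_2$, say $\alpha_*$, is unramified along $C$ and lies in $\operatorname{Br}(\mathcal O_{\mathbb P^2,b})$. Its pullback to $\operatorname{Br}(\mathcal O_{\overline U,e})$ maps to $\beta$, and the value of this pullback at $\kappa(e)$ comes from $\operatorname{Br}(\kappa(C))=0$.
\item[(iii)] If $b$ is a closed point, it is not a corner of one of the triangles. The corresponding class $\alpha_*$ satisfies the hypotheses of Lemma~\ref{lem:local} at $b$, so it vanishes at the generic point of an irreducible \'etale neighborhood $(V,b')$ of $b$, with $\kappa(b')=k_0$. Let $e'$ be the point of $\overline U\times_{\mathbb P^2}V$ over $e$ and $b'$. Then $\kappa(e')=\kappa(e)$ and $\mathcal O_{e'}$ is a localization of an \'etale $\mathcal O_{\overline U,e}$-algebra. The component through $e'$ is \'etale over $\overline U$, so its generic point lies over the generic point of $\mathbb P^2$, hence over that of $V$. So $\beta=\psi^*\alpha_*$ vanishes in $\operatorname{Br}(\operatorname{Frac}\mathcal O_{e'})$.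
\end{enumerate}
If $e$ has codimension $1$, then $\beta$ is unramified at $e$: in cases (i) and (ii) directly, and in case (iii) by (B2) applied to $\mathcal O_{\overline U,e}\subseteq\mathcal O_{e'}$. By purity $\beta\in\operatorname{Br}(\overline U)$. Now let $e\in\overline U\setminus U$ be arbitrary; we are in case (ii) or (iii). By the injectivity in (B3), the image of $\beta$ in $\operatorname{Br}(\mathcal O_{\overline U,e})$ is the pullback of $\alpha_*$ in case (ii), and its image in $\operatorname{Br}(\mathcal O_{e'})$ is $0$ in case (iii). In both cases $\beta|_{\kappa(e)}=0$.

\emph{The pairing.} Suppose $[\delta_0]=\theta_{L_0}$ in $CH_0(U_{L_0})$ for a zero-cycle $\theta$ on $U$. By (C1),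
\[
[\delta_0]=\theta_{L_0}+\sum_jn_j[e_j]\in CH_0(\overline U_{L_0})
\]
with closed points $e_j$ of $(\overline U\setminus U)_{L_0}$. Apply Lemma~\ref{lem:pairing} with the pullback of $\beta$ to $\overline U_{L_0}$. The left side gives the value of $\beta$ at the generic point, which is $\beta\ne0$ in $\operatorname{Br}(L_0)$. The cycle $\theta$ is a combination of $k_0$-points, where the values come from $\operatorname{Br}(k_0)=0$. The value at $e_j$ is a restriction of $\beta|_{\kappa(e)}=0$, where $e\in\overline U\setminus U$ is the image of $e_j$. So the right side gives $0$, a contradiction.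
\end{proof}

\subsection{Joining the triangles}\label{sub:join}
We now deform $\alpha_0$ to a class $\alpha$ whose ramification is a single polygon. We add a symbol that depends on a parameter $t$ and is trivial at $t=0$ because one entry becomes $1$. Let $F=\overline{k_0(t)}=\overline{\mathbb Q(t)}$, and let $\lambda$ be a linear form over $k_0$ that does not vanish at the points where $l$ meets $x,y,z,g,h$. Put $l'=l+t\lambda$ and
\[
\alpha_3=(l'/l,\,z/h),\qquad\alpha=\alpha_1+\alpha_2+\alpha_3\in\operatorname{Br}(F(\mathbb P^2))[2].
\]

The line $l'$ passes through no intersection point $p$ of two of the six lines. Indeed $p$ is defined over $k_0$ and $t$ is transcendental over $k_0$, so $l'(p)=0$ would give $l(p)=\lambda(p)=0$; then $p$ would lie on $l$ and on one of the other five lines, where $\lambda\ne0$. Hence $x,y,z,l,g,h,l'$ are seven distinct lines, and $p_0$ is the only point on three of them.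

The symbol $\alpha_3$ has residue $z/h$ along $l$ and $l'$, and $l'/l$ along $z$ and $h$. Multiplying with the residues of $\alpha_1$ and $\alpha_2$ we get, modulo squares, $(g/h)(z/h)\sim g/z$ along $l$, $(g/l)(l'/l)\sim g/l'$ along $h$, and along $z$
\[
\frac yx\cdot\frac{l'}{l}=\frac{yl'}{x^2}\sim\frac{y}{l'},\qquad\text{because }l=x\text{ on the line }z=0 .
\]
The last identity is the purpose of the triple point $p_0$. If $l$ met $z$ away from $x$, the residue along $z$ would have odd order at four points, and its double cover would have genus $1$ instead of $0$. The residues $\gamma_C=\partial_C\alpha$ are listed below; $\alpha$ is unramified along all other curves of $\mathbb P^2_F$.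
\[
\begin{array}{c|ccccccc}
C&x&l&g&h&l'&z&y\\\hline
\gamma_C&y/z&g/z&l/h&g/l'&z/h&y/l'&x/z\\
\text{zero}&x\cap y&l\cap g&g\cap l&h\cap g&l'\cap z&z\cap y&y\cap x\\
\text{pole}&p_0=x\cap l&p_0=l\cap x&g\cap h&h\cap l'&l'\cap h&z\cap l'&y\cap z
\end{array}
\]
Arrange the lines in the cyclic order $x,l,g,h,l',z,y$, and call \emph{corners} the seven intersection points of cyclic neighbors (Figure~\ref{fig:graph}). They are distinct: two equal corners would give a point on three lines, hence $p_0$, and among $x,z,l$ only $x$ and $l$ are neighbors. The table shows:
\begin{itemize}
\item[($\ast$)] Each $\gamma_C$ is represented by a function of degree $1$ on the line $C$ whose zero and pole are the two corners on $C$. At each corner exactly two residues have odd order, those of the two neighbors that define it.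
\end{itemize}
At $p_0$ a third line passes, $z$, but $p_0$ is not one of the corners $z\cap y$, $z\cap l'$, so $\gamma_z$ is a unit there.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1pt,minimum size=6mm}]
\node (y) at (0,0.8) {$y$};
\node (x) at (1,1.6) {$x$};
\node (z) at (1,0) {$z$};
\node (l) at (3,1.6) {$l$};
\node (h) at (3,0) {$h$};
\node (g) at (4,0.8) {$g$};
\draw (y)--(x)--(z)--(y);
\draw (l)--(g)--(h)--(l);
\node (y2) at (6,0.8) {$y$};
\node (x2) at (7,1.6) {$x$};
\node (z2) at (7,0) {$z$};
\node (l2) at (9,1.6) {$l$};
\node (h2) at (9,0) {$h$};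
\node (g2) at (10,0.8) {$g$};
\node (m2) at (8,0) {$l'$};
\draw (y2)--(x2)--(l2)--(g2)--(h2)--(m2)--(z2)--(y2);
\node[draw=none] at (8,1.85) {$p_0$};
\end{tikzpicture}
\caption{Each circle is a line of $\mathbb P^2$ along which the Brauer class ramifies; two lines are joined when both residues have odd order at their intersection point. Left: the class $\alpha_0$ at $t=0$, two triangles. Right: the class $\alpha$ for transcendental $t$, one cycle of length seven. The edge from $x$ to $l$ is the point $p_0$, which also lies on $z$.}\label{fig:graph}
\end{figure}

To have a conic bundle we need $\alpha$ to be the class of a conic. The sum $(a,b)+(c,d)$ is the class of a quaternion algebra if the Albert form $\langle a,b,-ab,-c,-d,cd\rangle$ is isotropic, and by (B4) every form in six variables over $F(\mathbb P^2)$ is isotropic. Applying this twice, we see that $\alpha$ is a single symbol. Fix a diagonal ternary form $\varphi$ over $F(\mathbb P^2)$ whose conic has class $\alpha$.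

\section{The conic bundle}\label{sec:bundle}

We want a smooth total space. Two features of the plane configuration stand in the way: the triple point $p_0$, and the crossings of non-neighboring lines. At such a crossing $s_1s_2=0$ the local equation $u_1X^2+u_2Y^2+u_3s_1s_2Z^2=0$ can occur, and it is singular at $X=Y=s_1=s_2=0$. Blowing up removes both.

\subsection{The base}
First blow up $p_0$, with exceptional curve $D_0$. Compare $\alpha$ with the symbol $(x/y,l/y)$, whose ramification curves through $p_0$ are $x$, with residue $l/y=z/y$, and $l$, with residue $x/y=-z/y$. The difference $\alpha-(x/y,l/y)$ has residue $(y/z)(z/y)=1$ along $x$, residue $(g/z)(z/y)=g/y$ along $l$, and residue $y/l'$ along $z$, all units at $p_0$. By Lemma~\ref{lem:local} the difference is unramified along $D_0$. So the residue of $\alpha$ along $D_0$ is that of $(x/y,l/y)$; both entries vanish to order $1$ along $D_0$, and we get $\gamma_0=x/l$. On $D_0$, the line of tangent directions at $p_0$, this is a function of degree $1$, with its zero at the direction of $x$, its pole at the direction of $l$, and value $1$ at the direction of $z$. Thus $D_0$ is inserted in the cycle between $x$ and $l$.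

On this blow-up the eight ramification curves are smooth, and no three meet. Of the $21$ pairs of lines, $7$ are neighbors and two more, $(x,z)$ and $(l,z)$, met at $p_0$; the other $12$ pairs cross at $12$ distinct points that are not corners. At these points and at the point where $D_0$ meets the strict transform of $z$, both residues are units. Blow up these $13$ points; by Lemma~\ref{lem:local} the new exceptional curves are unramified. We obtain a surface $B\to\mathbb P^2_F$, an iterated blow-up in $F$-points, with the following property. The ramification divisor $D=D_0+\dots+D_7$ of $\alpha$ on $B$, formed by the strict transforms of $D_0$ and of the seven lines, is a normal crossings cycle of eight smooth rational curves. Each $D_i$ contains exactly two of the eight nodes of $D$, and $\gamma_i=\partial_{D_i}\alpha$ is represented by a function of degree $1$ on $D_i\cong\mathbb P^1$ whose zero and pole are these two nodes.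

We record two properties of $B$. For every field $E\supseteq F$, the group $\operatorname{Pic}B_E=\operatorname{Pic}B$ has as a basis the total transforms of a line and of the exceptional curves, with intersection matrix $\operatorname{diag}(1,-1,\dots,-1)$; so the intersection form is unimodular. And $CH_0(B_E)=\mathbb Z$. Indeed, let $\sigma\colon S'\to S$ be the blow-up of a smooth projective surface at a rational point $p$. The class $\sigma^*[p]$ is a zero-cycle of degree $1$ on the exceptional curve $\mathbb P^1_E$, so $\sigma^*\sigma_*[e]=[e]$ for closed points $e$ on that curve as well as off it; hence $\sigma_*$ is injective on $CH_0$.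

\subsection{The total space}

\begin{proposition}\label{prop:bundle}
There are a vector bundle $\mathcal E$ of rank $3$ on $B$, a line bundle $\mathcal L$, and a quadratic form $q\colon\mathcal E\to\mathcal L$ such that $X=\{q=0\}\subset\mathbb P(\mathcal E)$, with its projection $\pi\colon X\to B$, satisfies:
\begin{enumerate}
\item[(1)] $X$ is a smooth projective integral threefold, $\pi$ is flat, and the generic fiber is the conic $\varphi=0$ of class $\alpha$;
\item[(2)] $q$ has rank $3$ on $B\setminus D$, rank $2$ at the points of $D$ other than the nodes, and rank $1$ at the nodes;
\item[(3)] near a point of $D_i$ that is not a node, $q=u_1X^2+u_2Y^2+u_3sZ^2$ in suitable local bases, with units $u_j$, a local equation $s$ of $D_i$, and $u_1u_2=\gamma_i$ in $\kappa(D_i)^*/\kappa(D_i)^{*2}$.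
\end{enumerate}
Here $\mathbb P(\mathcal E)$ is the bundle of lines in $\mathcal E$.
\end{proposition}

\begin{proof}
The plan is to choose the best lattice along every curve, to glue, and to let the discriminant dictate the behavior at closed points.

\emph{The bundle.} Let $M=F(B)$. For each integral curve $C\subset B$, Lemma~\ref{lem:lattice} gives a lattice $\mathcal E_C\subset M^3$ over $\mathcal O_{B,C}$ and an integer $\nu_C$ such that $\varpi_C^{-\nu_C}\varphi$ is integral on $\mathcal E_C$, with discriminant of valuation $1$ if $C\subset D$ and $0$ otherwise. For all but finitely many $C$ the entries of $\varphi$ are units at $C$, and then we take $\mathcal E_C=\mathcal O_{B,C}^3$, $\nu_C=0$. Define a sheaf by $\mathcal E(W)=\bigcap_{C\cap W\ne\emptyset}\mathcal E_C$. Let $\Sigma$ be the sum of the finitely many curves with $\mathcal E_C\ne\mathcal O_{B,C}^3$, and let $r$ be so large that $\mathcal E_C\subseteq\varpi_C^{-r}\mathcal O_{B,C}^3$ for these curves. A rational section of $\mathcal O_B(r\Sigma)$ that is regular in codimension $1$ is regular, so $\mathcal E$ is the kernel of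
\[
\mathcal O_B(r\Sigma)^3\to\bigoplus_{C\subseteq\Sigma}j_{C*}\big(\varpi_C^{-r}\mathcal O_{B,C}^3/\mathcal E_C\big),\qquad j_C\colon\operatorname{Spec}\mathcal O_{B,C}\to B .
\]
The target is quasi-coherent, so $\mathcal E$ is coherent. The summand indexed by $C$ has zero stalk at the generic point of any other curve, so the stalk of $\mathcal E$ at the generic point of each curve $C$ is $\mathcal E_C$. A torsion-free coherent sheaf on a normal surface that is the intersection of its stalks in codimension $1$ is reflexive, and a reflexive sheaf on a regular surface is locally free. For a local section $v$ of $\mathcal E$, the function $\varphi(v)$ has valuation at least $\nu_C$ along each $C$, so $\varphi$ induces $q\colon\mathcal E\to\mathcal L=\mathcal O_B(-\sum\nu_CC)$. Its discriminant, locally the determinant of a Gram matrix, has divisor exactly $D$.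

\emph{Closed points.} Let $p\in B$ be a closed point with maximal ideal $\mathfrak m\subset\mathcal O_{B,p}$, and let $c$ be the corank of $q$ at $p$. By (B8), $q\cong\langle u_1,\dots,u_{3-c}\rangle\perp q'$ with $q'\equiv0\bmod\mathfrak m$, so the discriminant lies in $\mathfrak m^c$.

If $p\notin D$, then $c=0$ and $\pi$ is smooth along the fiber.

If $p\in D_i$ is not a node, the discriminant is in $\mathfrak m\setminus\mathfrak m^2$, so $c=1$ and $q$ has the shape in (3); the class is $(u_1u_2,su_1u_3)$, with residue $u_1u_2$. The fiber is a pair of distinct lines. The equation has nonzero derivative in $X$ or $Y$ away from the point $X=Y=0$, and there its derivative in $s$ is $u_3Z^2\ne0$. So $X$ is smooth along the fiber.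

If $p$ is a node, the discriminant is a unit times $s_1s_2$ for local parameters $s_1,s_2$; it lies in $\mathfrak m^2\setminus\mathfrak m^3$, so $c\in\{1,2\}$. If $c=1$, then $q\cong\langle u_1,u_2,u_3s_1s_2\rangle$, and the residue of $\alpha$ along $s_1=0$ is $u_1u_2$, a unit at $p$. But this residue has odd order at the node $p$; this is where the blow-ups are used. So $c=2$ and
\[
q=\epsilon X^2+aY^2+2bYZ+cZ^2,\qquad\epsilon\text{ a unit},\quad a,b,c\in\mathfrak m,\quad ac-b^2=\text{unit}\cdot s_1s_2 ,
\]
where from now on $c$ denotes the last coefficient. The fiber is the double line $X^2=0$. Write $a\equiv a_1s_1+a_2s_2\bmod\mathfrak m^2$ with $a_j\in F$, define $b_j$ and $c_j$ in the same way, and put $P_j=a_jY^2+2b_jYZ+c_jZ^2$. Comparing the coefficients of $s_1^2$, $s_2^2$, $s_1s_2$ in $ac-b^2$ modulo $\mathfrak m^3$ gives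
\[
a_1c_1-b_1^2=0,\qquad a_2c_2-b_2^2=0,\qquad a_1c_2+a_2c_1-2b_1b_2\ne0 .
\]
By the first two equations $P_j=(\mu_jY+\eta_jZ)^2$ with $\mu_j,\eta_j\in F$, and the third expression becomes $(\mu_1\eta_2-\mu_2\eta_1)^2$. So $P_1$ and $P_2$ have no common zero on $\mathbb P^1$. At a point $[0:Y_0:Z_0]$ of the fiber the linear part of the equation is $s_1P_1(Y_0,Z_0)+s_2P_2(Y_0,Z_0)\ne0$, so $X$ is smooth there.

This proves (3), smoothness, and (2) at closed points; (2) follows at all points because the loci of rank $\le r$ are closed. As $q\ne0$ at every point, the divisor $X\subset\mathbb P(\mathcal E)$ contains no fiber, so $\pi$ is flat. Hence every component of $X$ dominates $B$, and the generic fiber is integral, so $X$ is integral.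
\end{proof}

\section{Chow groups and Brauer group of the conic bundle}\label{sec:inv}

We verify hypotheses (a)--(c) of Proposition~\ref{prop:formal} for $X$. Let $H\in\operatorname{Pic}X$ be the restriction of $\mathcal O_{\mathbb P(\mathcal E)}(1)$; it restricts to the hyperplane class on each fiber, viewed as a conic in its plane. We begin with zero-cycles, over an arbitrary field.

\begin{proposition}\label{prop:zero}
For every field $E\supseteq F$, a zero-cycle of degree $0$ on $X_E$ is killed by $2$ in $CH_0(X_E)$.
\end{proposition}

\begin{proof}
Let $w$ be a closed point of $X_E$ over $b\in B_E$, of degree $r$ over $\kappa(b)$, so that $\pi_*[w]=r[b]$. The fiber $X_b$ is the zero scheme of a nonzero ternary form over $\kappa(b)$, and $\pi^*[b]=[X_b]$. The classes $2[w]$ and $rH\cdot[X_b]$ in $CH_0(X_b)$ both have degree $2r$ over $\kappa(b)$, so they agree by Lemma~\ref{lem:conicCH}. By linearity $2w=H\cdot\pi^*\pi_*w$ for every zero-cycle $w$. If $\deg w=0$, then $\pi_*w=0$ in $CH_0(B_E)=\mathbb Z$.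
\end{proof}

For the rest of the section fix an algebraically closed field $\Omega\supseteq F$ and write $X$, $B$, $D_i$ for the base changes to $\Omega$, and $M=\Omega(B)$. The statements of Proposition~\ref{prop:bundle} and property ($\ast$) of Section~\ref{sub:join} persist, and $\gamma_i$, being of degree $1$, is not a square in $\kappa(D_i)$. In particular $\alpha\ne0$ in $\operatorname{Br}(M)$.

Let $C\subset B$ be an integral curve, $X_C=\pi^{-1}(C)$, and $Q_C$ the generic fiber of $X_C\to C$. If $C\not\subset D$, then $Q_C$ is a smooth conic over $\kappa(C)$. If $C=D_i$, then $Q_C$ is given by $u_1X^2+u_2Y^2=0$, a pair of lines conjugate over $\kappa(C)(\sqrt{\gamma_i})$, with function field $\kappa(C)(\sqrt{\gamma_i})(T)$. In both cases $Q_C$ is integral. By flatness every component of $X_C$ dominates $C$, so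
\begin{equation}\label{eq:prime}
\pi^*C\text{ is a prime divisor with multiplicity }1 .
\end{equation}
By (B4), $Q_C$ has a $\kappa(C)$-point. Its closure is a curve $Y_C\subset X$ birational to $C$, and the projection formula gives $\pi^*A\cdot Y_C=A\cdot C$ for $A\in\operatorname{Pic}B$. Let $\rho(B)$ be the rank of $\operatorname{Pic}B$.

\begin{proposition}\label{prop:pic}
$\operatorname{Pic}X=\pi^*\operatorname{Pic}B\oplus\mathbb ZH$ is free of rank $\rho(B)+1$ and independent of $\Omega$, and $CH_1(X)\to\operatorname{Hom}(\operatorname{Pic}X,\mathbb Z)$ is onto.
\end{proposition}

\begin{proof}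
Let $Q$ be the generic fiber of $\pi$. The degree is injective on $\operatorname{Pic}Q$ by Lemma~\ref{lem:conicCH}, and $H$ has degree $2$. A class of degree $1$ would be effective by Riemann--Roch and give a rational point, which does not exist since $\alpha\ne0$. So $\operatorname{Pic}Q=\mathbb ZH$. The kernel of $\operatorname{Pic}X\to\operatorname{Pic}Q$ is generated by the prime divisors that do not dominate $B$; such a divisor maps onto a curve $C$, so it is $\pi^*C$ by \eqref{eq:prime}. If $\pi^*A=0$, then $A\cdot C=0$ for all $C$, so $A=0$ by unimodularity. This gives the decomposition; both $\operatorname{Pic}B$ and $H$ come from $F$.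

Let $\phi\colon\operatorname{Pic}X\to\mathbb Z$ be a homomorphism. By unimodularity there is a divisor $\sum n_CC$ on $B$ with $\phi(\pi^*A)=A\cdot\sum n_CC$ for all $A$. Then $\sum n_CY_C$ induces $\phi$ on $\pi^*\operatorname{Pic}B$. A line $\ell$ in a singular fiber has $H\cdot\ell=1$ and $\pi^*A\cdot\ell=0$, so adding a multiple of $\ell$ corrects the value on $H$.
\end{proof}

\begin{proposition}\label{prop:curves}
The map $CH_1(X)_{\mathbb Q}\to\operatorname{Hom}(\operatorname{Pic}X,\mathbb Q)$ is an isomorphism.
\end{proposition}

\begin{proof}
It is onto by Proposition~\ref{prop:pic}, so it suffices to show $\dim CH_1(X)_{\mathbb Q}\le\rho(B)+1$. Let $f=\pi^*[b]=[X_b]$ for a closed point $b$; it does not depend on $b$ since $CH_0(B)=\mathbb Z$. We show that $CH_1(X)_{\mathbb Q}=H\cdot\pi^*\operatorname{Pic}(B)_{\mathbb Q}+\mathbb Qf$.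

\emph{Curves in fibers.} A smooth fiber has class $f$, and the line $\ell$ underlying a double line satisfies $2\ell=f$. The delicate case is a component of a pair of lines. Let $D_i^\circ$ be $D_i$ minus its two nodes. On $D_i^\circ$ the kernel of $q$ is a line subbundle $\mathcal N\subset\mathcal E|_{D_i^\circ}$, and $q$ induces a nondegenerate form on the rank-$2$ bundle $\mathcal E|_{D_i^\circ}/\mathcal N$. Its zero scheme $\widetilde D_i^\circ\subset\mathbb P(\mathcal E|_{D_i^\circ}/\mathcal N)$, locally $u_1X^2+u_2Y^2=0$, is an \'etale double cover of $D_i^\circ$ that parametrizes the lines in the fibers. Its generic fiber is the spectrum of $\kappa(D_i)(\sqrt{\gamma_i})$. Since $\gamma_i$ has degree $1$, it generates $\kappa(D_i)$ over $\Omega$, so this field is $\Omega(\sqrt{\gamma_i})$, and $\widetilde D_i^\circ$ is an open subset of $\mathbb P^1$. Let $\Lambda\subset\widetilde D_i^\circ\times X$ be the family of lines, a closed subvariety that is a $\mathbb P^1$-bundle over $\widetilde D_i^\circ$, and let $\overline\Lambda$ be its closure in $\mathbb P^1\times X$. It is an integral surface dominating $\mathbb P^1$, hence flat over it, and its fibers over $\widetilde D_i^\circ$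 are those of $\Lambda$. So all lines over $D_i^\circ$ are rationally equivalent in $X$. The two lines in one fiber add up to $f$, so each has class $\frac12f$ in $CH_1(X)_{\mathbb Q}$.

\emph{Other curves.} Let $Y\subset X$ be an integral curve that maps onto a curve $C$. Its generic point is a closed point of $Q_C$, of some degree $r$. The class $H\cdot[X_C]\in CH_1(X_C)$ restricts to a class of degree $2$ on $Q_C$, so $2[Y]-rH\cdot[X_C]$ restricts to $0$ in $CH_0(Q_C)$ by Lemma~\ref{lem:conicCH}. By (C2) and (C1) it is a combination of curves contained in fibers. As $[X_C]=\pi^*C$, we get $[Y]\in\mathbb Q\,H\cdot\pi^*C+\mathbb Qf$.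
\end{proof}

\begin{proposition}\label{prop:br}
$\operatorname{Br}(X)=0$.
\end{proposition}

\begin{proof}
Take an element of $\operatorname{Br}(X)$. By (B1) its restriction to the generic fiber is the image of some $\beta\in\operatorname{Br}(M)$, and $M=\Omega(\mathbb P^2)$. By the injectivity in (B3) it suffices to show $\beta\in\{0,\alpha\}$, since both classes die in $\operatorname{Br}(\Omega(X))$.

Let $C\subset\mathbb P^2$ be an integral curve with strict transform $\widetilde C\subset B$. By \eqref{eq:prime}, the local ring of $X$ along $X_{\widetilde C}$ has ramification index $1$ over the local ring of $\mathbb P^2$ along $C$. Its residue field is the function field $\kappa'$ of $Q_{\widetilde C}$. The image of $\beta$ is unramified on $X$, so by (B2) $\partial_C\beta$ lies in the kernel of $H^1(\kappa(C),\mathbb Q/\mathbb Z)\to H^1(\kappa',\mathbb Q/\mathbb Z)$. These groups consist of the continuous characters of the absolute Galois groups, and the image of the Galois group of $\kappa'$ in that of $\kappa(C)$ is the Galois group of the algebraic closure of $\kappa(C)$ in $\kappa'$. This closure is $\kappa(C)$ if $C$ is not one of the seven lines, and $\kappa(C)(\sqrt{\gamma_C})$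 if it is. So $\partial_C\beta$ is trivial in the first case, and $\partial_C\beta=\gamma_C^{\varepsilon_C}$ with $\varepsilon_C\in\{0,1\}$ in the second.

The class $2\beta$ is unramified on $\mathbb P^2$, so $2\beta=0$ by (B3) and (B5), and (B6) applies to $\beta$. At the corner defined by neighbors $C,C'$, property ($\ast$) gives $\varepsilon_C+\varepsilon_{C'}\equiv0\pmod2$. Since the seven lines form one cycle, all $\varepsilon_C$ are equal. Then $\beta$ or $\beta-\alpha$ is unramified on $\mathbb P^2$, hence $0$.
\end{proof}

Propositions~\ref{prop:zero}--\ref{prop:br} give (a), (b), (c). Fix an embedding $F\subset\mathbb C$ and let $\Gamma\in CH^3(X\times X)$ be the correspondence of Proposition~\ref{prop:formal} over $F$.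

\section{The generic point is not constant}\label{sec:nonzero}

From now on $X$ is again the threefold over $F$.

\begin{proposition}\label{prop:nonzero}
$[\delta]\ne[o]$ in $CH_0(X_{F(X)})$. In particular $\Gamma\ne0$.
\end{proposition}

We assume $[\delta]=[o]$ and specialize this relation to $t=0$, where it contradicts Proposition~\ref{prop:two}. Three adjustments are needed. The field $F$ has no discrete valuation, so we descend to a finite extension of $k_0(t)$. We do not know how the blow-ups and lattices that define $X$ degenerate, so we use a cruder model, well-behaved only near the generic point of the special fiber, and transfer the relation to it. Finally, the relation lives over the function field of $X$, so we specialize along a valuation of that field whose residue field is the function field of the special fiber.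

\begin{proof}
Suppose $[\delta]=[o]$.

\emph{Descent.} The field $F$ is the union of the finite extensions $K$ of $k_0(t)$. The variety $X$, the morphism $X\to\mathbb P^2_F$, the point $o$, the form $\varphi$ and the identification of the generic fiber with the conic $\varphi=0$ involve finitely many coefficients. So for some $K$ there are a smooth projective $X'$ over $K$ with $X'_F=X$, a point $o\in X'(K)$, and a morphism $X'\to\mathbb P^2_K$ whose generic fiber is the conic $\varphi=0$ over $K(\mathbb P^2)$. The symbols that define $\alpha$ define a class, again called $\alpha$, in $\operatorname{Br}(K(\mathbb P^2))$. It agrees with the class of the conic in $\operatorname{Br}(F(\mathbb P^2))$, the direct limit of the groups $\operatorname{Br}(K(\mathbb P^2))$, hence over $K(\mathbb P^2)$ after enlarging $K$. The field $F(X)$ is the union of the function fields of $X'_{K'}$ for finite $K'/K$, so by (C2), after enlarging $K$ once more and putting $L=K(X')$,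
\begin{equation}\label{eq:descended}
[\delta]=[o_L]\in CH_0(X'_L).
\end{equation}

\emph{The model.} Let $R$ be the localization at a maximal ideal of the integral closure of $k_0[t]_{(t)}$ in $K$. It is a discrete valuation ring with fraction field $K$ and residue field $k_0$; let $\tau$ be a uniformizer, so $t\in\tau R$. Let $A$ be the local ring of $\mathbb P^2_R$ at the generic point of the special fiber: a discrete valuation ring with uniformizer $\tau$, fraction field $K(\mathbb P^2)$ and residue field $k_0(\mathbb P^2)$. All entries of the symbols $\alpha_1,\alpha_2,\alpha_3$ are units of $A$, and $l'/l=1+t\lambda/l$ reduces to $1$. So $\alpha\in\operatorname{Br}(A)$, with reduction $\alpha_1+\alpha_2=\alpha_0$. By Lemma~\ref{lem:lattice}, the conic $\varphi=0$ is isomorphic to $\langle u_1,u_2,u_3\rangle=0$ with units $u_i\in A$. The classes $(u_1u_2,u_1u_3)$ and $\alpha$ in $\operatorname{Br}(A)$ agree over the fraction field, hence in $\operatorname{Br}(A)$ by (B2). So the reduced conic over $k_0(\mathbb P^2)$ has class $\alpha_0$.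

Let $W\subseteq\mathbb P^2_R$ be an open subset that meets the special fiber and on which the $u_i$ are invertible regular functions. The equation $\langle u_1,u_2,u_3\rangle=0$ defines a closed subscheme $\mathcal X_W\subset W\times\mathbb P^2$, smooth over $W$ and hence over $R$, and integral. Let $\mathcal X$ be its closure in $\mathbb P^2_R\times_R\mathbb P^2_R$ with the reduced structure. It is integral, projective and flat over $R$, and $\mathcal X_W=\mathcal X\cap(W\times\mathbb P^2)$ is open in it. The generic fiber $\mathcal X_K$ is birational to $X'$, both having the same generic fiber over $\mathbb P^2_K$; we identify its function field with $L$. The special fiber $U$ of $\mathcal X_W$ is open in the special fiber $\mathcal X_0$ of $\mathcal X$, and $U\to W_0=W\cap\mathbb P^2_{k_0}$ satisfies the hypotheses of Proposition~\ref{prop:two}. Let $L_0=k_0(U)$.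

\emph{Transfer to $\mathcal X_K$.} Let $Z\subset X'\times_K\mathcal X_K$ be the closure of the graph of the birational map, with projections $p\colon Z\to X'$ and $p'\colon Z\to\mathcal X_K$. Because $X'$ is smooth, there is a Gysin pullback $p^*\colon CH_0(X'_L)\to CH_0(Z_L)$ \cite[Ch.~8]{Fulton}; no smoothness of $Z$ or $\mathcal X_K$ is required. The pullback of a point is supported on its preimage and can be computed over any open neighborhood. The point $\delta$ lies over the generic point of $X'$, near which $p$ is an isomorphism, so $p'_*p^*[\delta]=[\delta_{\mathcal X}]$, the generic point of $\mathcal X_K$ viewed as an $L$-point. The operation $p'_*p^*$ commutes with the extension $L/K$, so $p'_*p^*[o_L]=\theta_L$, where $\theta$ is a zero-cycle on $\mathcal X_K$ representing $p'_*p^*[o]$. From \eqref{eq:descended} we get $[\delta_{\mathcal X}]=\theta_L$ in $CH_0((\mathcal X_K)_L)$.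

\emph{Specialization.} Let $A'$ be the local ring of $\mathcal X$ at the generic point of $U$. Since $\mathcal X_W$ is regular and $U$ is the integral divisor $\tau=0$ in it, $A'$ is a discrete valuation ring with uniformizer $\tau$, fraction field $L$ and residue field $L_0$. The scheme $\mathcal X\times_RA'$ is of finite type over $A'$, with generic fiber $(\mathcal X_K)_L$ and special fiber $(\mathcal X_0)_{L_0}$. There is a specialization homomorphism \cite[\S20.3]{Fulton}
\[
\sigma\colon CH_0((\mathcal X_K)_L)\to CH_0((\mathcal X_0)_{L_0}),
\]
obtained by taking the closure of a cycle and intersecting with $\tau=0$; if $P\subset\mathcal X\times_RA'$ is a closed subscheme finite and flat over $A'$, then $\sigma[P_L]=[P_{L_0}]$. Take first for $P$ the section given by the tautological map $\operatorname{Spec}A'\to\mathcal X$. Its generic point is $\delta_{\mathcal X}$ and its closed point is the generic point $\delta_0\in U(L_0)$, so $\sigma[\delta_{\mathcal X}]=[\delta_0]$. Next let $\theta=\sum n_i[P_i]$ with closed points $P_i$ of $\mathcal X_K$. The closure $\overline P_i\subset\mathcal X$ is integral, proper and quasi-finite over $R$, and dominates $\operatorname{Spec}R$,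 so it is finite and flat over $R$; then $\overline P_i\times_RA'$ is finite and flat over $A'$. Hence $\sigma(\theta_L)=(\theta_0)_{L_0}$, where $\theta_0=\sum n_i[\overline P_i\times_Rk_0]$ is a zero-cycle on $\mathcal X_0$. Therefore $[\delta_0]=(\theta_0)_{L_0}$ in $CH_0((\mathcal X_0)_{L_0})$.

Restrict this relation to the open subset $U_{L_0}$. It says that $[\delta_0]$ is the image of the part of $\theta_0$ supported on $U$, which contradicts Proposition~\ref{prop:two}. So $[\delta]\ne[o]$, and $\Gamma\ne0$ by the last assertion of Proposition~\ref{prop:formal}.
\end{proof}

\section{Proofs of the main theorems}\label{sec:end}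

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Propositions~\ref{prop:formal} and~\ref{prop:nonzero}, $\Gamma$ is a nonzero idempotent, killed by some $n$, whose \'etale class vanishes modulo every $m$. So $\Gamma$ lies in the kernel of \eqref{eq:class} for this $n$, and $\Gamma^N=\Gamma\ne0$ for all $N\ge1$. For $\Omega\supseteq F$ algebraically closed, $\Gamma_\Omega$ is idempotent and killed by $n$, its \'etale classes are the images of those of $\Gamma$, and $\Gamma_\Omega\ne0$ by Lemma~\ref{lem:basechange}.
\end{proof}

The torsion argument in Proposition~\ref{prop:formal} gives no bound on $n$, because it uses Lemma~\ref{lem:support} with rational coefficients. To run it integrally we need the action of $\Gamma$ on integral Chow groups over all function fields. Lemma~\ref{lem:codim2} supplies it in codimension at most $2$, and Proposition~\ref{prop:zero} handles the generic point at the cost of a factor $2$.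

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
\emph{$2\Gamma=0$.} Let $E\supseteq F$ be a field. We claim that $\Gamma_*$ vanishes on $CH^i(X_E)$ for $i\le2$. For $i=0$, formula \eqref{eq:prod} gives $\Gamma_*[X_E]=[X_E]-\deg(o)[X_E]=0$. For $i=1,2$, apply Lemma~\ref{lem:codim2} with $k=F$, $T=\operatorname{Spec}E$ and $n$ as in Theorem~\ref{thm:A}, and use $\Gamma^{2i+1}=\Gamma$.

View $G=2\Gamma$ in $CH_3(T\times X)$ with $T=X$ the first factor. Its restriction to the generic point of $T$ is $2([\delta]-[o])$, which is $0$ by Proposition~\ref{prop:zero}. By (C2) and (C1), $G$ is supported over a closed subset of dimension at most $2$. For an integral $T'\subset T$ of dimension $e\le2$, the group that appears in Lemma~\ref{lem:support} is $CH_{3-e}(X_{F(T')})=CH^e(X_{F(T')})$, on which $\Gamma_*$ vanishes. Three applications of the lemma give $\Gamma^3\circ G=0$, and $\Gamma^3\circ G=2\Gamma^4=2\Gamma$.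

\emph{All $d\ge3$ and even $n$.} Let $P=\mathbb P^{d-3}_F$, let $pt\in P(F)$, and let $\epsilon=pt\times P\in CH^{d-3}(P\times P)$, an idempotent by \eqref{eq:prod}. Let $\Gamma_d\in CH^d((X\times P)\times(X\times P))$ be the exterior product of $\Gamma$ and $\epsilon$, with the factors reordered. Composition of exterior products is computed factor by factor, so $\Gamma_d$ is idempotent. It is killed by $2$, hence by $n$. Its class modulo $n$ is the exterior product of the classes of $\Gamma$ and $\epsilon$, hence $0$. It is nonzero: on $X\times X\times P\times P$, multiplying it by the pullback of $P\times pt$ gives $\Gamma\times pt\times pt$, whose push-forward to $X\times X$ is $\Gamma$. An algebraically closed field of characteristic $0$ and transcendence degree at least $1$ over $\mathbb Q$ contains a copy of $F$, and base change preserves all these properties as in the proof of Theorem~\ref{thm:A}.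
\end{proof}

Part (2) of Theorem~\ref{thm:B} was proved in Section~\ref{sec:low}. In part (1), the parity of $n$ reflects the use of conics, which produce $2$-torsion, and the transcendence degree is needed for the parameter $t$ of the degeneration.

\begin{thebibliography}{9}

\bibitem{Diaz}
Humberto A. Diaz, \emph{Some nilpotence theorems for algebraic cycles}, arXiv:1708.05731 (2017).

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\end{thebibliography}
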